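# Swan exponents of symmetric and exterior squares in residue characteristic 2

## 1. A quaternion extension computed by hand

Recall the basic object. Let $F$ be a non-Archimedean local field of residue characteristic $p$, let $E/F$ be a finite Galois extension with group $G$, and let $(G_i)_{i\ge0}$ be the lower ramification groups: $g\in G_i$ iff $v_E(g(x)-x)\ge i+1$ for all $x\in\mathcal O_E$. So $G_0$ is inertia and $G_1$ is wild inertia, a $p$-group. When $E/F$ is totally ramified with uniformizer $\pi$ of $E$, we have $g\in G_i$ iff $v_E(g(\pi)/\pi-1)\ge i$. A *Galois representation* is a finite-dimensional complex representation $\rho:G\to\mathrm{GL}_{\mathbb C}(V)$, and its *Swan exponent* is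
$$\mathrm{Sw}(\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\bigl(\dim V-\dim V^{G_i}\bigr).$$

We compute one case. Let $k=\mathbb F_4$ and consider the function field $k(x,y)$ with $y^2+y=x^3$. At a place where $x$ has a pole, $y$ has a pole too, and $2v(y)=3v(x)$; so $v(x)=-2c$, $v(y)=-3c$ for some $c\ge1$. Since $k(x,y)$ has degree $2$ over $k(x)$, the ramification index $2c$ of this place over the pole of $x$ in $k(x)$ is at most $2$. Hence $c=1$, there is only one such place $\infty$, and its residue field is $k$. Let $E$ be the completion at $\infty$. Then $v(x)=-2$, $v(y)=-3$, and $\pi=x/y$ is a uniformizer.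

For $a,b\in\mathbb F_4$ consider the $k$-linear substitution $x\mapsto x+a$, $y\mapsto y+a^2x+b$. Because $a^4=a$ and the characteristic is $2$,
$$(y+a^2x+b)^2+(y+a^2x+b)=x^3+ax^2+a^2x+b^2+b,\qquad (x+a)^3=x^3+ax^2+a^2x+a^3 .$$
So the substitution respects the equation iff $b^2+b=a^3$. If $a=0$ this leaves $b\in\mathbb F_2$; if $a\ne0$ then $a^3=1$ and $b$ is one of the two elements of $\mathbb F_4\setminus\mathbb F_2$. We get $8$ substitutions. They are closed under composition and form a group $G$. The square of a substitution sends $x\mapsto x$ and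
$$y\mapsto (y+a^2x+b)+a^2(x+a)+b=y+a^3 .$$
So there is exactly one involution, $z:(x,y)\mapsto(x,y+1)$, and the six elements with $a\neq0$ have order $4$ and square $z$. Hence $G\cong Q_8$.

Each element of $G$ preserves the unique pole of $x$, so $G$ acts on $E$. Put $F=E^G$. Then $E/F$ is Galois with group $G$, the field $F$ is a local field, and $E/F$ is totally ramified because $G$ fixes the residue field $k$. For $a\neq0$,
$$\frac{g(\pi)}{\pi}=\Bigl(1+\frac ax\Bigr)\Bigl(1+\frac{a^2x}{y}+\frac by\Bigr)^{-1},$$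
where $a/x$, $a^2x/y$, $b/y$ have valuation $2$, $1$ and at least $3$; so $v(g(\pi)/\pi-1)=1$. And $z(\pi)/\pi=(1+1/y)^{-1}$, so $v(z(\pi)/\pi-1)=3$. Therefore
$$G=G_0=G_1,\qquad G_2=G_3=\langle z\rangle,\qquad G_4=1 .$$

Let $\rho$ be the faithful irreducible representation of $Q_8$ of dimension $2$. Since $\rho(z)=-1$, the spaces $V^{G_i}$ are $0$ for $i\le3$, and $\mathrm{Sw}(\rho)=2\,(1+\tfrac14+\tfrac14)=3$. The determinant $\wedge^2\rho$ is trivial. On $V\otimes V$ the element $z$ acts trivially, and $\mathrm{Sym}^2\rho$ is the sum of the three quadratic characters of $Q_8$. Each of these is trivial on $G_2$, so it has Swan exponent $1$. We find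
$$\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=3-0=3=\mathrm{Sw}(\rho).\tag{1}$$

If instead $\kappa$ is one of the quadratic characters, then $\mathrm{Sym}^2\kappa=\kappa^2=1$ and $\wedge^2\kappa=0$, so the difference is $0$ while $\mathrm{Sw}(\kappa)=1$. How large can the difference be, compared with $\mathrm{Sw}(\rho)$?

## 2. The inequality, and the case of characters

It is known that for $p=2$ every Galois representation satisfies $0\le\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le2\,\mathrm{Sw}(\rho)$. In "On Swan exponents of symmetric and exterior square Galois representations" (arXiv:2307.15248, 2023), Guy Henniart and Masao Oi ask for a better constant.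

**Conjecture.** Assume $p=2$ and $G=G_1$. For any irreducible faithful Galois representation $\rho$, we have $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho)$.

By (1), the constant $1$ cannot be improved. We shall prove the conjecture, without using faithfulness or irreducibility.

**Definition.** For a representation $\rho$ put $\rho^{[2]}=\mathrm{Sym}^2\rho-\wedge^2\rho$, a virtual representation. If $\rho(g)$ has eigenvalues $\lambda_1,\dots,\lambda_n$, the trace of $g$ on $\rho^{[2]}$ is $\sum_{i\le j}\lambda_i\lambda_j-\sum_{i<j}\lambda_i\lambda_j=\sum_i\lambda_i^2$. So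
$$\chi_{\rho^{[2]}}(g)=\chi_\rho(g^2),\qquad \dim\rho^{[2]}=\dim\rho ,$$
and $\rho\mapsto\rho^{[2]}$ is additive. For example $\chi^{[2]}=\chi^2$ for a character $\chi$, and for the representation $\rho$ of Section 1, $\rho^{[2]}$ is the sum of three quadratic characters minus the trivial one. Extend $\mathrm{Sw}$ additively to virtual representations and set
$$D_F(\rho)=\mathrm{Sw}(\rho)-\mathrm{Sw}(\rho^{[2]})=\mathrm{Sw}(\rho)-\mathrm{Sw}(\mathrm{Sym}^2\rho)+\mathrm{Sw}(\wedge^2\rho).$$
This is additive in $\rho$. The subscript records the base field, which will vary.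

**Theorem 1.** Let $p=2$ and $G=G_1$. Then $D_F(\rho)\ge0$ for every representation $\rho$ of $G$. In particular the conjecture holds.

Consider characters first. For a local field $M$ of residue characteristic $2$, let $U_M^i=1+\mathfrak p_M^i$ for $i\ge1$ and $e_M=v_M(2)$, with $e_M=\infty$ in characteristic $2$. By class field theory a character $\chi$ of $\mathrm{Gal}(E/M)$ is a character of $M^\times$, and for integers $b\ge1$ we have $\chi|_{U_M^b}=1$ iff $\mathrm{Sw}_M(\chi)<b$ (fact (S5) below). So for characters the question is how squaring moves the groups $U_M^i$.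

**Lemma 1.** If $\chi$ is a character with $b=\mathrm{Sw}_M(\chi)$, then $D_M(\chi)\ge\min(\lceil b/2\rceil,e_M)$. In particular $D_M(\chi)\ge0$, and $D_M(\chi)\ge1$ if $b\ge1$.

*Proof.* Let $x=1+y\in U_M^i$, $i\ge1$. Then $x^2=1+2y+y^2$ with $v(2y)\ge i+e_M$ and $v(y^2)\ge2i$, so $x^2\in U_M^{\min(2i,\,i+e_M)}$. As $\chi$ is trivial on $U_M^{b+1}$, the character $\chi^2$ is trivial on $U_M^i$ as soon as $2i\ge b+1$ and $i+e_M\ge b+1$. The least such $i$ is $\max(\lfloor b/2\rfloor+1,\ b+1-e_M)$, which is at least $1$. Hence $\mathrm{Sw}(\chi^2)\le\max(\lfloor b/2\rfloor,\ b-e_M)$, and $D_M(\chi)=b-\mathrm{Sw}(\chi^2)\ge\min(\lceil b/2\rceil,e_M)$. The last sentence follows because $e_M\ge1$. $\square$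

Here is an example. Over $\mathbb Q_2$, where $e=1$, let $\chi$ be the character of $\mathbb Q_2^\times$ with $\chi(2)=1$ that is given on $\mathbb Z_2^\times$ by the character of $(\mathbb Z/16)^\times$ with $\chi(-1)=1$, $\chi(5)=\sqrt{-1}$. It is trivial on $U^4$, and $\chi(9)=\chi(25)=-1$, so $\mathrm{Sw}(\chi)=3$. Its square has $\chi^2(9)=1$ and $\chi^2(5)=-1$, so it is trivial on $U^3$ but not on $U^2$, and $\mathrm{Sw}(\chi^2)=2$. So $D(\chi)=1=\min(2,1)$.

## 3. Counting one ramification group at a time

The definition of $\mathrm{Sw}$ is a sum over $i$, and a sensible first attempt is to compare $\rho^{[2]}$ with $\rho$ separately for each $i$. The average of $\chi_\rho(g^2)$ over $g\in G_i$ is $\sum_\eta\nu(\eta)$, where $\eta$ runs over the irreducible constituents of $V|_{G_i}$ with multiplicity and $\nu(\eta)\in\{1,0,-1\}$ is the Frobenius–Schur indicator; $\nu(\eta)=-1$ means that $\eta$ is symplectic. So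
$$\mathrm{Sw}(\rho^{[2]})=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\sum_{\eta\subset V|_{G_i}}\bigl(\dim\eta-\nu(\eta)\bigr),\qquad
\mathrm{Sw}(\rho)=\sum_{i\ge1}\frac{|G_i|}{|G_0|}\sum_{1\ne\eta\subset V|_{G_i}}\dim\eta .$$
The trivial $\eta$ contributes $0$ to both. For nontrivial $\eta$ we have $0\le\dim\eta-\nu(\eta)\le\dim\eta$ unless $\eta$ is symplectic. In that case $\dim\eta-\nu(\eta)=\dim\eta+1\le\tfrac32\dim\eta$, because a symplectic representation has dimension at least $2$. This proves $0\le\mathrm{Sw}(\rho^{[2]})\le\tfrac32\mathrm{Sw}(\rho)$.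

The method cannot give the constant $1$. In Section 1, the index $i=1$ contributes $3$ to $\mathrm{Sw}(\rho^{[2]})$ and only $2$ to $\mathrm{Sw}(\rho)$, a ratio of exactly $\tfrac32$. Equality (1) comes from $i=2,3$, where $\rho|_{\langle z\rangle}$ is twice the sign character: these contribute $0$ to $\mathrm{Sw}(\rho^{[2]})$ and $\tfrac12+\tfrac12$ to $\mathrm{Sw}(\rho)$. So a loss at small $i$ must be paid for at larger $i$, and the proof has to use that the $G_i$ form the ramification filtration of a local field.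

## 4. Slopes, and quadratic subextensions

From here to the end of Section 9, $p=2$ and $G=G_0=G_1$: the group $G$ is a $2$-group and $E/F$ is totally ramified. For an intermediate field $L$ and $H=\mathrm{Gal}(E/L)$ we have $H_i=H\cap G_i$, so $E/L$ satisfies the same hypotheses. We recall five facts; the background is Serre, *Local Fields*, Ch. IV, VI, XV.

**(S1) Slopes.** Let $\varphi_{E/F}(u)=\int_0^u\frac{|G_x|}{|G_0|}\,dx$ with $G_x=G_{\lceil x\rceil}$, let $\psi_{E/F}$ be its inverse, and put $G^r=G_{\psi_{E/F}(r)}$, the upper numbering. The $G^r$ are normal in $G$, decreasing, and trivial for large $r$; here $G^r=G$ for $0<r\le1$. The filtration is left-continuous: $G^{r'}=G^r$ for $r'<r$ close to $r$. It passes to quotients, so $\mathrm{Sw}(\rho)$ may be computed in any Galois subextension through which $\rho$ factors. Substituting $r=\varphi_{E/F}(u)$,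
$$\mathrm{Sw}(V)=\int_0^\infty\bigl(\dim V-\dim V^{G^r}\bigr)\,dr .$$
If $\tau$ is irreducible, $V_\tau^{G^r}$ is $G$-stable, hence $0$ or $V_\tau$. So $\mathrm{Sw}(\tau)=\lambda\dim\tau$, where $\lambda=\sup\{r>0:\tau|_{G^r}\ne1\}$ (and $\lambda=0$ if there is no such $r$) is called the *slope* of $\tau$. By left-continuity, for $a>0$: $\tau$ is trivial on $G^a$ iff its slope is $<a$. Consequently the constituents of slope $<a$ of a representation $V$ together make up exactly $V^{G^a}$. Slope $0$ means that $\tau$ is trivial.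

In Section 1, $\varphi(1)=1$ and $\varphi$ has derivative $\tfrac14$ on $(1,3)$. So $G^r=Q_8$ for $0<r\le1$, $G^r=\langle z\rangle$ for $1<r\le\tfrac32$, and $G^r=1$ beyond. The slope of $\rho$ is $\tfrac32$, and the quadratic characters have slope $1$.

**(S2) Central quotients.** For $i\ge1$ the quotient $G_i/G_{i+1}$ is an elementary abelian $2$-group: there is an injection $\theta_i$ of it into $U_E^i/U_E^{i+1}$, which is isomorphic to the residue field. Moreover $\theta_i(gxg^{-1})=\theta_0(g)^i\theta_i(x)$ for $g\in G_0$, and $\theta_0=1$ on $G_1=G$; so $G_i/G_{i+1}$ is central in $G/G_{i+1}$. Let $t>0$ and $G^{t+}=\bigcup_{r>t}G^r$. If $\psi_{E/F}(t)$ is an integer $i$, then $G^t=G_i$ and $G^{t+}=G_{i+1}$; otherwise $G^{t+}=G^t$. In both cases $G^t/G^{t+}$ is elementary abelian and central in $G/G^{t+}$.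

**(S3) Upper numbering in a quadratic subextension.** Let $L/F$ be quadratic inside $E$, with $H=\mathrm{Gal}(E/L)$, quadratic character $\kappa$ (so $\ker\kappa=H$), and $t=\mathrm{Sw}(\kappa)$. Then $\mathrm{Gal}(L/F)$ equals its own wild inertia group, and $t\ge1$ is its unique break, in both numberings. So $\psi_{L/F}(a)=a$ for $a\le t$. From $\psi_{E/F}=\psi_{E/L}\circ\psi_{L/F}$ we get, for $0<a\le t$, $H^a=H\cap G_{\psi_{E/L}(a)}=H\cap G_{\psi_{E/F}(a)}=H\cap G^a$.

**(S4) Induction.** In the setting of (S3) the discriminant exponent of $L/F$ is $t+1$, and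
$$\mathrm{Sw}_F(\mathrm{Ind}_H^G\sigma)=\mathrm{Sw}_L(\sigma)+t\dim\sigma .$$
Indeed, the Artin exponent is $\mathrm{Sw}(\rho)+\dim\rho-\dim\rho^{G_0}$, and for totally ramified $L/F$ the Artin exponent of $\mathrm{Ind}\,\sigma$ is that of $\sigma$ plus $(t+1)\dim\sigma$. Since $(\mathrm{Ind}\,\sigma)^G$ and $\sigma^H$ have the same dimension, this reads $\mathrm{Sw}_F(\mathrm{Ind}\,\sigma)+2\dim\sigma=\mathrm{Sw}_L(\sigma)+\dim\sigma+(t+1)\dim\sigma$.

**(S5) Characters.** If $\chi$ is a character of $\mathrm{Gal}(E/M)$, viewed on $M^\times$, then for integers $b\ge1$: $\chi|_{U_M^b}=1$ iff $\mathrm{Sw}_M(\chi)<b$. Moreover $\mathrm{Sw}_M(\chi)$ is an integer (Hasse–Arf).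

One consequence will be used repeatedly.

**Lemma 2.** Let $L/F$ be quadratic with break $t$ and $0<a\le t$. If a representation $\theta$ of $H$ has a constituent of slope $<a$, then $\mathrm{Ind}_H^G\theta$ has a constituent of slope $<a$.

*Proof.* We may take $\theta$ irreducible of slope $<a$, so that it is trivial on $H^a=H\cap G^a$ by (S3). As $\kappa$ has slope $t\ge a$, $\kappa|_{G^a}\ne1$, and therefore $G=HG^a$. By Mackey,
$$(\mathrm{Ind}_H^G\theta)|_{G^a}=\mathrm{Ind}_{H\cap G^a}^{G^a}\bigl(\theta|_{H\cap G^a}\bigr)=\dim\theta\cdot\bigl(1+\kappa|_{G^a}\bigr).$$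
So $(\mathrm{Ind}\,\theta)^{G^a}\ne0$. It is $G$-stable, and its constituents have slope $<a$. $\square$

## 5. What induction from a quadratic extension costs

An irreducible representation of a $2$-group of dimension $>1$ is induced from a subgroup of index $2$. So it is natural to descend through quadratic extensions until only a character is left, where Lemma 1 applies. We need to know how $D$ changes in one step.

**Lemma 3.** Let $L/F$ be quadratic inside $E$, with $H,\kappa,t$ as in (S3), and let $\rho=\mathrm{Ind}_H^G\sigma$. There is a $G$-subrepresentation $A\subset\mathrm{Sym}^2\rho$ such that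
$$\mathrm{Sym}^2\rho=\mathrm{Ind}(\mathrm{Sym}^2\sigma)\oplus A,\qquad \wedge^2\rho\cong\mathrm{Ind}(\wedge^2\sigma)\oplus\kappa A,\qquad \rho\otimes\rho\cong\mathrm{Ind}(\sigma\otimes\sigma)\oplus A\oplus\kappa A .$$
Consequently
$$D_F(\rho)=D_L(\sigma)-\ell,\qquad \ell=\mathrm{Sw}(A)-\mathrm{Sw}(\kappa A).\tag{2}$$

*Proof.* Pick $\gamma\in G\setminus H$ and write $V=W\oplus\gamma W$, with $H$ acting on $W$ by $\sigma$. The group $G$ permutes $W$ and $\gamma W$. Put $X=(W\otimes\gamma W)\oplus(\gamma W\otimes W)$. Both summands of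
$$V\otimes V=\bigl(W\otimes W\oplus\gamma W\otimes\gamma W\bigr)\oplus X$$
are stable under $G$ and under the swap. The first is $\mathrm{Ind}(\sigma\otimes\sigma)$, and its symmetric and antisymmetric parts are $\mathrm{Ind}(\mathrm{Sym}^2\sigma)$ and $\mathrm{Ind}(\wedge^2\sigma)$. Let $X^{\pm}$ be the $\pm1$ eigenspaces of the swap on $X$, and put $A=X^+$.

Let $J$ be $+1$ on $W\otimes\gamma W$ and $-1$ on $\gamma W\otimes W$. The swap exchanges these two spaces, so $J$ anticommutes with it and maps $X^+$ isomorphically onto $X^-$. An element $g\in H$ preserves both spaces and an element $g\notin H$ exchanges them, so $gJg^{-1}=\kappa(g)J$. Hence $g(Jx)=\kappa(g)J(gx)$, and $X^-\cong\kappa\otimes X^+=\kappa A$. The three decompositions follow.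

They give $\rho^{[2]}=\mathrm{Ind}(\sigma^{[2]})+A-\kappa A$. As $\dim\sigma^{[2]}=\dim\sigma$, (S4) yields $\mathrm{Sw}(\rho^{[2]})=\mathrm{Sw}_L(\sigma^{[2]})+t\dim\sigma+\ell$ and $\mathrm{Sw}(\rho)=\mathrm{Sw}_L(\sigma)+t\dim\sigma$. Subtract. $\square$

If $\ell\le0$ always held, induction on the dimension would finish. Let us look at $Q_8$. Take $H=\langle\mathbf i\rangle$ cyclic of order $4$ and $\rho=\mathrm{Ind}\,\chi$ with $\chi(\mathbf i)=\zeta=\sqrt{-1}$. Let $W=\mathbb Ce$, $f=\mathbf je$, so $\mathbf jf=-e$ and $\mathbf if=\zeta^{-1}f$. Then $A$ is spanned by $e\otimes f+f\otimes e$, which $\mathbf i$ fixes and $\mathbf j$ negates. So $A=\kappa$ and $\kappa A=1$, whence $\ell=1-0=1$. On the other side, $H_1=H$, $H_2=H_3=\langle z\rangle$, $H_4=1$ give $\mathrm{Sw}_L(\chi)=1+\tfrac12+\tfrac12=2$ and $\mathrm{Sw}_L(\chi^2)=1$, so $D_L(\chi)=1$. Formula (2) reads $0=1-1$.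

So a step can lose, and the induction hypothesis $D_L(\sigma)\ge0$ is too weak to absorb the loss. What saves the example is that $D_L(\chi)$ was not merely nonnegative but at least the break $t=1$. This suggests a plan with three parts: choose the quadratic extension so that one step loses at most $t$; show that losses at several steps do not pile up; and show that the character at the top of the tower gains at least the last break.

## 6. The last level at which $\rho$ is irreducible

For an arbitrary $\kappa$, nothing so far bounds how many constituents $\tau$ of $A$ have $\mathrm{Sw}(\tau)>\mathrm{Sw}(\kappa\tau)$. The right $\kappa$ is read off from the largest $r$ for which $\rho|_{G^r}$ is still irreducible.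

**Lemma 4.** Let $\rho$ be irreducible on $V$, $\dim V>1$. There is a quadratic character $\kappa$ of $G$ with $\rho\otimes\kappa\cong\rho$ such that, with $t=\mathrm{Sw}(\kappa)$:

1. every nontrivial constituent of $\rho\otimes\rho^\vee$ has slope $\ge t$;
2. either all constituents of $\rho\otimes\rho$ have slope $\ge t$, or exactly one (counted with multiplicity) has slope $<t$, and it is a character $\xi$.

*Proof.* **Step 1: the level $t$.** We find where irreducibility is lost. The set $\{r>0:\rho|_{G^r}\text{ irreducible}\}$ is closed under decreasing $r$, contains all small $r$ since there $G^r=G$, and is bounded since $G^r=1$ for large $r$ and $\dim V>1$. By left-continuity it has a maximum $t$. With $N=G^{t+}$, the restriction $\rho|_{G^t}$ is irreducible and $\rho|_N$ is reducible.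

**Step 2: lines in $\mathrm{End}_N(V)$.** We produce candidates for $\kappa$. Let $B=\mathrm{End}_N(V)$; it is not $\mathbb C$, because $V|_N$ is semisimple and reducible. As $N$ is normal, $G/N$ acts on $B$ by conjugation. By (S2), $G^t/N$ is elementary abelian and central in $G/N$, so $B=\bigoplus_cB_c$ over characters $c$ of $G^t/N$, and each $B_c$ is $G$-stable. Here
$$B_c=\{f\in\mathrm{End}(V):\rho(h)f\rho(h)^{-1}=c(h)f\text{ for }h\in G^t\}=\mathrm{Hom}_{G^t}(V\otimes c,V).$$
Both $V\otimes c$ and $V$ are irreducible over $G^t$. By Schur, $\dim B_c\le1$, nonzero elements of $B_c$ are invertible, and $B_1=\mathbb C$. As $B\neq\mathbb C$, there is $c\ne1$ with $B_c=\mathbb C\varphi\ne0$.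

**Step 3: the character $\kappa$.** We check that the line $B_c$ gives what is claimed. The group $G$ acts on it by a character $\kappa$: $\rho(g)\varphi\rho(g)^{-1}=\kappa(g)\varphi$. We have $\kappa|_{G^t}=c\ne1$ and $\kappa|_N=1$, so $\kappa$ has slope $t$ and $\mathrm{Sw}(\kappa)=t$. Since $c^2=1$, $\varphi^2\in B_1$ is a nonzero scalar, on which $G$ acts both by $\kappa^2$ and trivially; so $\kappa^2=1$. Finally $\rho(g)\varphi=\varphi\,\kappa(g)\rho(g)$ with $\varphi$ invertible, so $\rho\otimes\kappa\cong\rho$.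

**Step 4: the two slope statements.** Both follow from Schur's lemma for $G^t$. A constituent of $\rho\otimes\rho^\vee=\mathrm{End}(V)$ of slope $<t$ lies in $\mathrm{End}_{G^t}(V)=\mathbb C$, so it is trivial. The constituents of $\rho\otimes\rho$ of slope $<t$ make up $(V\otimes V)^{G^t}=\mathrm{Hom}_{G^t}(V^\vee,V)$, which is $G$-stable and of dimension $\le1$. $\square$

In the $Q_8$ example $t=1$, $N=\langle z\rangle$, $B=\mathrm{End}(V)$ is the sum of four lines, and each of the three quadratic characters may serve as $\kappa$; the character of (2) is $\xi=1$, of slope $0$.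

**Lemma 5.** In Lemma 4 let $H=\ker\kappa$. Then $\rho=\mathrm{Ind}_H^G\sigma$ with $\sigma$ irreducible, and $\sigma\not\cong\sigma^\gamma$ for $\gamma\in G\setminus H$, where $\sigma^\gamma(h)=\sigma(\gamma h\gamma^{-1})$.

*Proof.* From $\chi_\rho\kappa=\chi_\rho$ the character $\chi_\rho$ vanishes off $H$. So $\langle\rho|_H,\rho|_H\rangle_H=2\langle\rho,\rho\rangle_G=2$, and $\rho|_H$ is a sum of two non-isomorphic irreducible representations. By Clifford they are conjugate, say $\sigma$ and $\sigma^\gamma$. By Frobenius reciprocity $\rho$ occurs in $\mathrm{Ind}\,\sigma$, and the dimensions agree. $\square$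

## 7. The loss in one step

With this choice of $\kappa$ at most one constituent can cause a loss. Let $L$ be the fixed field of $H=\ker\kappa$, and let $A$, $\ell$ be as in Lemma 3.

**Definition.** The pair $(\rho,\kappa)$ is *bad* if the character $\xi$ of Lemma 4(2) exists and occurs in $\kappa A$.

For $Q_8$ we have $\xi=1=\kappa A$, so this case is bad.

**Lemma 6.** If $(\rho,\kappa)$ is bad, then $\ell=t-s$ with $s=\mathrm{Sw}(\xi)<t$. Otherwise $\ell\le0$.

*Proof.* We have $\ell=\sum_\tau(\mathrm{Sw}(\tau)-\mathrm{Sw}(\kappa\tau))$ over the constituents $\tau$ of $A$. Both $\tau$ and $\kappa\tau$ occur in $\rho\otimes\rho\cong\mathrm{Ind}(\sigma\otimes\sigma)\oplus A\oplus\kappa A$, so each of them either has slope $\ge t$ or is $\xi$. Recall that $\kappa$ is nontrivial on $G^t$ and trivial on $G^r$ for $r>t$.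

Suppose both have slope $\ge t$. If one of them has slope $\lambda>t$, then so has the other, because $\tau$ and $\kappa\tau$ agree on $G^r$ for $r>t$. Otherwise both have slope $t$. The dimensions are equal, so the contribution is $0$.

Suppose $\tau$ has slope $<t$. Then $\tau=\xi$, and $\xi$ is trivial on $G^t$, so $\kappa\xi$ agrees with $\kappa$ on $G^t$ and has slope $t$. The contribution is $s-t<0$.

Suppose $\kappa\tau$ has slope $<t$. Then $\kappa\tau=\xi$, and $\tau=\kappa\xi$ has slope $t$. The contribution is $t-s$.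

Since $\xi$ has multiplicity one in $\rho\otimes\rho$, at most one of the last two cases occurs, and only for one $\tau$. The third one occurs iff $\xi$ occurs in $\kappa A$. $\square$

## 8. Losses along a tower telescope

Let $\rho$ be irreducible of dimension $2^m$. Put $F_0=F$, $\rho_0=\rho$. As long as $\dim\rho_{j-1}>1$, apply Lemmas 4 and 5 to the irreducible representation $\rho_{j-1}$ of $\mathrm{Gal}(E/F_{j-1})$. This gives $\kappa_j$, $t_j=\mathrm{Sw}(\kappa_j)$, the quadratic extension $F_j/F_{j-1}$ with break $t_j$, and an irreducible $\rho_j$ with $\rho_{j-1}=\mathrm{Ind}\,\rho_j$. Write $A_j$ for the representation $A$ of Lemma 3. When it exists, write $\xi_j\subset\rho_{j-1}\otimes\rho_{j-1}$ for the character of Lemma 4(2), and $s_j=\mathrm{Sw}(\xi_j)$. Call $j$ bad if $(\rho_{j-1},\kappa_j)$ is bad. We end with $M=F_m$ and a character $\chi=\rho_m$. Formula (2) and Lemma 6 at each step give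
$$D_F(\rho)\ \ge\ D_M(\chi)-\sum_{j\text{ bad}}(t_j-s_j).\tag{3}$$

**Lemma 7.** $t_1\le t_2\le\dots\le t_m$.

*Proof.* Suppose $t_{j+1}<t_j$. Since $\rho_j\otimes\kappa_{j+1}\cong\rho_j$, the character $\kappa_{j+1}$ occurs in $\rho_j\otimes\rho_j^\vee$. Writing $\rho_{j-1}$ on $W\oplus\gamma W$, the part $(W\otimes W^\vee)\oplus(\gamma W\otimes(\gamma W)^\vee)$ shows that
$$\mathrm{Ind}\,\kappa_{j+1}\subset\mathrm{Ind}(\rho_j\otimes\rho_j^\vee)\subset\rho_{j-1}\otimes\rho_{j-1}^\vee .$$
As $\kappa_{j+1}$ has slope $t_{j+1}<t_j$, Lemma 2 for $F_j/F_{j-1}$ with $a=t_j$ gives a constituent of $\mathrm{Ind}\,\kappa_{j+1}$ of slope $<t_j$. By Lemma 4(1) it is trivial. By Frobenius reciprocity $\kappa_{j+1}=1$, a contradiction. $\square$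

Next, once a bad index has used up the small constituent $\xi_j$, no constituent of slope $<t_j$ is left further up.

**Lemma 8.** If $j<k$ are both bad, then $s_k\ge t_j$.

*Proof.* As $j$ is bad, $\xi_j$ lies in $\kappa_jA_j$, and it is the only constituent of slope $<t_j$ of $\rho_{j-1}\otimes\rho_{j-1}\cong\mathrm{Ind}(\rho_j\otimes\rho_j)\oplus A_j\oplus\kappa_jA_j$. So $\mathrm{Ind}(\rho_j\otimes\rho_j)$ has only constituents of slope $\ge t_j$. By Lemma 2 with $a=t_j$, so has $\rho_j\otimes\rho_j$.

We carry this up the tower. Let $j<i\le k-1$ and suppose $\rho_{i-1}\otimes\rho_{i-1}$ has only constituents of slope $\ge t_j$. The same holds for its subrepresentation $\mathrm{Ind}(\rho_i\otimes\rho_i)$. Since $t_j\le t_i$ by Lemma 7, Lemma 2 for $F_i/F_{i-1}$ with $a=t_j$ shows that it holds for $\rho_i\otimes\rho_i$. At $i=k-1$ we apply the result to $\xi_k\subset\rho_{k-1}\otimes\rho_{k-1}$, and get $s_k\ge t_j$. $\square$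

**Lemma 9.** Let $j_1<\dots<j_r$, $r\ge1$, be the bad indices. Then $\sum_{i=1}^r(t_{j_i}-s_{j_i})\le t_m-s_{j_1}$.

*Proof.* Regroup the sum and use Lemma 8, then Lemma 7:
$$\sum_{i=1}^r(t_{j_i}-s_{j_i})=t_{j_r}-s_{j_1}-\sum_{i=2}^r(s_{j_i}-t_{j_{i-1}})\le t_{j_r}-s_{j_1}\le t_m-s_{j_1}.\qquad\square$$

## 9. The character at the top pays $t_m$

By Lemma 9 it is enough that $D_M(\chi)\ge t_m$. In view of Lemma 1 this needs $\mathrm{Sw}_M(\chi)\ge2t_m$ and $e_M\ge t_m$.

**Lemma 10.** If $m\ge1$, then $\mathrm{Sw}_M(\chi)\ge2t_m$.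

*Proof.* Put $M_0=F_{m-1}$, $t=t_m$, and let $\gamma$ generate $\mathrm{Gal}(M/M_0)$; write $\chi^\gamma$ for the conjugate character.

**Step 1: $\chi/\chi^\gamma$ has Swan exponent at least $t$.** This uses Lemma 4(1). Since $\mathrm{Ind}\,\chi\otimes\mathrm{Ind}\,\chi^{-1}=\mathrm{Ind}\bigl(\chi\otimes(\chi^{-1}+(\chi^\gamma)^{-1})\bigr)$,
$$\rho_{m-1}\otimes\rho_{m-1}^\vee=1+\kappa_m+\mathrm{Ind}(\chi/\chi^\gamma).$$
By Lemma 5, $\chi\ne\chi^\gamma$, so $\mathrm{Ind}(\chi/\chi^\gamma)$ does not contain $1$. By Lemma 4(1) its constituents have slope $\ge t$, so $\mathrm{Sw}_M(\chi/\chi^\gamma)\ge t$ by Lemma 2 with $a=t$. By (S5), $\chi/\chi^\gamma$ is nontrivial on $U_M^t$.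

**Step 2: $x/\gamma(x)\in U_M^{2t}$ for $x\in U_M^t$.** This transfers the information from $\chi/\chi^\gamma$ to $\chi$. The automorphism $\gamma$ lies in the $t$-th lower ramification group of $M/M_0$. Let $\pi$ be a uniformizer of $M$ and $x=1+a\pi^i$ with $a\in\mathcal O_M$, $i\ge1$. Then
$$\gamma(x)-x=\pi^i\Bigl((\gamma(a)-a)+\gamma(a)\Bigl(\frac{\gamma(\pi^i)}{\pi^i}-1\Bigr)\Bigr)\in\mathfrak p_M^{\,i+t},$$
because $\gamma(a)-a\in\mathfrak p_M^{t+1}$ and $\gamma(\pi)/\pi\in U_M^t$. For $i=t$ this gives $\gamma(x)/x\in U_M^{2t}$, hence also $x/\gamma(x)\in U_M^{2t}$.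

**Step 3: conclusion.** On $M^\times$ we have $\chi^\gamma(x)=\chi(\gamma(x))$, where $\gamma$ and $\gamma^{-1}$ agree on $M$. So $(\chi/\chi^\gamma)(x)=\chi(x/\gamma(x))$. By Step 1 this is not $1$ for some $x\in U_M^t$, and by Step 2 then $\chi$ is nontrivial on $U_M^{2t}$. By (S5), $\mathrm{Sw}_M(\chi)\ge2t$. $\square$

**Lemma 11.** If $m\ge1$, then $e_M\ge t_m$.

*Proof.* In characteristic $2$, $e_M=\infty$. In characteristic $0$ let $M_0=F_{m-1}$. An element of $U_{M_0}^{2e_{M_0}+1}$ has the form $1+4w$ with $v(w)\ge1$. By Hensel's lemma $z^2+z=w$ has a solution $z\in\mathfrak p_{M_0}$, and $(1+2z)^2=1+4(z+z^2)=1+4w$. So every element of $U_{M_0}^{2e_{M_0}+1}$ is a square, and the quadratic character $\kappa_m$ is trivial there. Hence $t_m=\mathrm{Sw}(\kappa_m)\le2e_{M_0}=e_M$, since $M/M_0$ is totally ramified of degree $2$. $\square$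

*Proof of Theorem 1.* By additivity let $\rho$ be irreducible. If $m=0$, Lemma 1 gives $D_F(\rho)\ge0$. Let $m\ge1$. Lemmas 1, 10 and 11 give
$$D_M(\chi)\ge\min\bigl(\lceil\mathrm{Sw}_M(\chi)/2\rceil,\ e_M\bigr)\ge t_m.$$
If no index is bad, (3) gives $D_F(\rho)\ge t_m>0$. Otherwise (3) and Lemma 9 give
$$D_F(\rho)\ \ge\ t_m-(t_m-s_{j_1})=s_{j_1}\ \ge\ 0.\tag{4}$$
This proves Theorem 1, and with it the conjecture. $\blacksquare$

For $Q_8$ we have $m=1$, $t_1=1$, $\mathrm{Sw}_M(\chi)=2=2t_1$, $D_M(\chi)=1=t_1$ and $s_1=0$: all inequalities are equalities.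

## 10. Arbitrary Galois representations, and the cases of equality

We now drop $G=G_1$.

**Theorem 2.** Let $p=2$, let $E/F$ be any finite Galois extension with group $G$, and $\rho$ any Galois representation. Then
$$0\le\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)\le\mathrm{Sw}(\rho).$$

1. The left inequality is an equality iff $\rho(G_1)$ has exponent dividing $2$.
2. If the right inequality is an equality, then every nontrivial irreducible constituent of $\rho|_{G_1}$ is symplectic.
3. Both bounds are attained with $\mathrm{Sw}(\rho)>0$; so the constants $0$ and $1$ are best possible.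
4. If $G=G_1$, set $i(g)=\max\{i:g\in G_i\}$ for $g\ne1$ and $i(1)=0$. Then $\delta(h)=\sum_{g^2=h}i(g)-i(h)$ is the character of a representation of $G$.

For $p$ odd, $\mathrm{Sw}(\mathrm{Sym}^2\rho)-\mathrm{Sw}(\wedge^2\rho)=\mathrm{Sw}(\rho)$ always.

*Proof.* **Upper bound.** We reduce to Theorem 1 by restricting to wild inertia. Let $K=E^{G_1}$. The lower ramification groups $G_1\cap G_i$ of $E/K$ are $G_1$ for $i=0,1$ and $G_i$ for $i\ge1$, so $E/K$ satisfies the hypotheses of Theorem 1. By definition
$$\mathrm{Sw}_F(\rho)=\frac{|G_1|}{|G_0|}\sum_{i\ge1}\frac{|G_i|}{|G_1|}\bigl(\dim V-\dim V^{G_i}\bigr)=[G_0:G_1]^{-1}\,\mathrm{Sw}_K(\rho|_{G_1}).$$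
The same holds for $\mathrm{Sym}^2\rho$ and $\wedge^2\rho$, and restriction commutes with $\rho\mapsto\rho^{[2]}$. So
$$D_F(\rho)=[G_0:G_1]^{-1}\,D_K(\rho|_{G_1})\ge0.\tag{5}$$

**Lower bound and (1).** We write the Swan exponent as a sum over group elements. As $\dim W^{G_i}$ is the average of $\chi_W$ over $G_i$, and $g\ne1$ in $G_1$ lies in $G_1,\dots,G_{i(g)}$ and in no later group,
$$\mathrm{Sw}(W)=\frac1{|G_0|}\sum_{i\ge1}\sum_{g\in G_i}\bigl(\dim W-\chi_W(g)\bigr)=\frac1{|G_0|}\sum_{1\ne g\in G_1}i(g)\bigl(\dim W-\chi_W(g)\bigr).\tag{6}$$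
By additivity this holds for virtual $W$. Take $W=\rho^{[2]}$, $n=\dim\rho$; the left side is real, so
$$\mathrm{Sw}(\rho^{[2]})=\frac1{|G_0|}\sum_{1\ne g\in G_1}i(g)\bigl(n-\mathrm{Re}\,\chi_\rho(g^2)\bigr).$$
Since $\chi_\rho(g^2)$ is a sum of $n$ roots of unity and $i(g)\ge1$, each term is $\ge0$, and it vanishes iff $\rho(g^2)=1$. So $\mathrm{Sw}(\rho^{[2]})\ge0$, with equality iff $\rho(g)^2=1$ for all $g\in G_1$.

**(2).** We trace where equality can occur in the proof of Theorem 1. If $D_F(\rho)=0$, then by (5), additivity and Theorem 1, $D_K(\eta)=0$ for every irreducible constituent $\eta$ of $\rho|_{G_1}$. Let $\eta\ne1$. If $\dim\eta=1$, then $\mathrm{Sw}_K(\eta)\ge1$, and Lemma 1 gives $D_K(\eta)\ge1$, a contradiction. So $\dim\eta>1$. Build the tower of Section 8 for $\eta_0=\eta$ over $K$, with representations $\eta_j$. By the proof of Theorem 1 some index is bad, since otherwise $D_K(\eta)\ge t_m>0$; and by (4) the first bad index $j_1$ has $s_{j_1}=0$, that is, $\xi_{j_1}=1$. Being bad, $\xi_{j_1}$ occurs in $\kappa_{j_1}A_{j_1}$,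 which is contained in $\wedge^2\eta_{j_1-1}$ by Lemma 3. So $\wedge^2$ of the irreducible representation $\eta_{j_1-1}$ has a nonzero invariant vector. It defines an equivariant alternating map from the dual of $\eta_{j_1-1}$ to $\eta_{j_1-1}$, invertible by Schur; so $\eta_{j_1-1}$ is symplectic. A representation induced from a symplectic one is symplectic: on $\bigoplus_ggW$ take the orthogonal direct sum of the translated forms. Since $\eta$ is induced from $\eta_{j_1-1}$, it is symplectic.

**(3).** We exhibit both cases. The lower bound is attained by any wildly ramified quadratic character $\kappa$, as $\kappa^{[2]}=1$; the quadratic characters in Section 1 are examples, with $\mathrm{Sw}(\kappa)=1$. The upper bound is attained by the representation $\rho$ of Section 1, with $\mathrm{Sw}(\rho)=3$, by (1).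

**(4).** We identify the multiplicities of $\delta$ with values of $D_F$. Let $G=G_1$. By (6) for $\rho$ and for $\rho^{[2]}$,
$$D_F(\rho)=\frac1{|G|}\sum_{g\ne1}i(g)\bigl(\chi_\rho(g^2)-\chi_\rho(g)\bigr)=\frac1{|G|}\sum_{h\in G}\delta(h)\chi_\rho(h).$$
Swan exponents are integers: for irreducible $\rho$ the tower and (S4) give $\mathrm{Sw}_F(\rho)=\mathrm{Sw}_M(\chi)+\sum_jt_j\dim\rho_j$, and all terms are integers by (S5). So $D_F(\rho)$ is an integer, and it is $\ge0$ by Theorem 1. Since the $G_i$ are normal, $\delta$ is a class function. It is real, so the multiplicity $\frac1{|G|}\sum_h\delta(h)\overline{\chi_\rho(h)}$ of an irreducible $\rho$ in $\delta$ is the complex conjugate of $D_F(\rho)$, that is, $D_F(\rho)$ itself. All multiplicities are nonnegative integers, so $\delta$ is a character.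

**$p$ odd.** Here squaring is harmless. For $i\ge1$, $G_i$ is a $p$-group of odd order, so $g\mapsto g^2$ is a bijection of $G_i$ and $\sum_{g\in G_i}\chi_\rho(g^2)=\sum_{g\in G_i}\chi_\rho(g)$. By the first expression in (6), $\mathrm{Sw}(\rho^{[2]})=\mathrm{Sw}(\rho)$. $\blacksquare$

For $Q_8$ as in Section 1 we can compute $\delta$ directly. We have $i(z)=3$ and $i(g)=1$ for the six elements of order $4$. The elements with square $1$ are $1$ and $z$, so $\delta(1)=0+3-0=3$. The six elements of order $4$ have square $z$, so $\delta(z)=6-3=3$. No element has a square of order $4$, so $\delta(g)=-1$ there. Thus $\delta$ is the sum of the three quadratic characters. The representation $\rho$ does not occur in it, in accordance with $D_F(\rho)=0$, and each quadratic character $\kappa$ occurs once, in accordance with $D_F(\kappa)=1-0=1$.
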